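# Kähler–Einstein metrics on Fano–Mukai fourfolds of genus 10

## 1. The fourfold with a non-reductive automorphism group

A complex projective manifold $X$ is Fano if $-K_X$ is ample. A Kähler–Einstein (KE) metric on it is a Kähler form $\omega\in 2\pi c_1(X)$ with $\operatorname{Ric}\omega=\omega$. Some Fano manifolds have such a metric and some do not. We decide this for every member of one family. Everything is over $\mathbb C$.

**Definition.** A Fano–Mukai fourfold $V_{18}$ of genus $10$ is a smooth Fano fourfold $V$ with $\operatorname{Pic}(V)=\mathbb Z\cdot H$, $-K_V=2H$ and $H^4=18$. Equivalently, it is a smooth hyperplane section of the adjoint $\operatorname{G}_2$-variety $\Omega=\operatorname{G}_2/P\subset\mathbb P^{13}$; then $H$ is the hyperplane class.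

The moduli space of these fourfolds is one-dimensional. The problem comes from Yuri Prokhorov and Mikhail Zaidenberg, "Fano-Mukai fourfolds of genus $10$ as compactifications of $\mathbb C^4$", arXiv:1706.04926 (2017), and we may use the following facts.

* (F1) There is, up to isomorphism, a unique $V^{\mathrm s}_{18}$ with $\operatorname{Aut}(V^{\mathrm s}_{18})\cong\operatorname{GL}_2(\mathbb C)\rtimes(\mathbb Z/2\mathbb Z)$.
* (F2) There is, up to isomorphism, a unique $V^{\mathrm a}_{18}$ with $\operatorname{Aut}(V^{\mathrm a}_{18})\cong(\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m})\rtimes(\mathbb Z/2\mathbb Z)$.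
* (F3) For every other $V_{18}$, $\operatorname{Aut}(V_{18})$ is a semidirect product of $(\mathbb G_{\mathrm m})^2$ and a finite cyclic group whose order divides $6$.

One case is easy.

**Proposition 1.** $V^{\mathrm a}_{18}$ has no KE metric.

*Proof.* Matsushima's theorem says that $\operatorname{Aut}^0(X)$ is reductive if $X$ is KE. But $\operatorname{Aut}^0(V^{\mathrm a}_{18})\cong\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m}$ contains the connected normal unipotent subgroup $\mathbb G_{\mathrm a}\times 1\neq 1$, so it is not reductive. $\square$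

What changes for the others? Their groups $\operatorname{Aut}^0$ are $\operatorname{GL}_2(\mathbb C)$ or $\mathbb G_{\mathrm m}^2$. Both are reductive, so Matsushima's theorem gives no obstruction. It gives no metric either. We shall prove existence in all these cases.

**Theorem A.** A Fano–Mukai fourfold $V$ of genus $10$ admits a KE metric if and only if $V\not\cong V^{\mathrm a}_{18}$.

## 2. Log discrepancy, expected order of vanishing, and divisors on $V$

**Definition.** A *prime divisor $E$ over $X$* is a prime divisor on some normal variety $X'$ with a proper birational morphism $f:X'\to X$. It gives a valuation $\operatorname{ord}_E$; the image $f(E)$ is its *center*. For smooth $X$ the *log discrepancy* is $A_X(E)=1+\operatorname{ord}_E(K_{X'/X})$. A *divisorial valuation* is $\nu=c\operatorname{ord}_E$ with $c>0$, and $A_X(\nu)=cA_X(E)$.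

For example, a prime divisor on $X$ has $A_X=1$. The exceptional divisor of the blow-up of a smooth subvariety of codimension $c$ has $A_X=c$.

**Definition.** Let $X$ be Fano of dimension $n$, $R_m=H^0(X,-mK_X)$, $N_m=\dim R_m$. A basis $(s_i)$ of $R_m$ is *compatible* with $\nu$ if for each $\lambda$ the $s_i$ with $\nu(s_i)\ge\lambda$ form a basis of $\{s\in R_m:\nu(s)\ge\lambda\}$. For such a basis put
$$S_m(\nu)=\frac1{mN_m}\sum_i\nu(s_i),\qquad S(\nu)=\lim_m S_m(\nu)=\frac1{\operatorname{vol}(-K_X)}\int_0^\infty\operatorname{vol}(-K_X-t\nu)\,dt .$$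
Put $\beta(\nu)=A_X(\nu)-S(\nu)$. The quotient $A_X(\nu)/S(\nu)$ does not change when $\nu$ is rescaled.

If $\nu=\operatorname{ord}_E$, the sum of orders over a compatible basis is $\sum_{i\ge1}\dim\{s:\nu(s)\ge i\}$. Over an arbitrary basis it is at most this number, since at most $\dim\{\nu\ge i\}$ basis elements have order $\ge i$.

*Example ($\mathbb P^1$).* A prime divisor over $\mathbb P^1$ is a point $x$, and $A(x)=1$. On $R_m=H^0(\mathcal O(2m))$ the orders at $x$ are $0,1,\dots,2m$, so $S_m(x)=\frac{1}{m(2m+1)}\cdot\frac{2m(2m+1)}2=1$. Thus $\beta(x)=0$ for every point, although $\mathbb P^1$ carries the Fubini–Study metric.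

*Example (divisors on $V$).* Let $Y\in|rH|$ be a prime divisor on $V$. Since $\operatorname{vol}(-K_V)=16\cdot18=288$,
$$S(Y)=\frac{18}{288}\int_0^{2/r}(2-rt)^4\,dt=\frac1{16}\cdot\frac{32}{5r}=\frac2{5r},\qquad \frac{A_V(Y)}{S(Y)}=\frac{5r}2\ge\frac52. \tag{1}$$
Since $\operatorname{Pic}V=\mathbb ZH$, this covers all prime divisors on $V$. They are harmless; the work is in the divisors over $V$ with smaller center.

**Definition.** Let $G\subset\operatorname{Aut}(X)$. A prime divisor $E$ over $X$ is *$G$-invariant* if the valuation $\operatorname{ord}_E$ is. Its center on every $G$-equivariant model is then irreducible and $G$-invariant.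

*K-polystable* means that the generalized Futaki invariant is $\ge0$ on all special test configurations and vanishes only on products. We use this notion only through two published theorems.

* (YTD) K-polystable Fano manifolds are KE (Chen–Donaldson–Sun; Tian).
* (Z) If $G\subset\operatorname{Aut}(X)$ is reductive and $\beta(E)>0$ for every $G$-invariant prime divisor $E$ over the Fano variety $X$, then $X$ is K-polystable (Zhuang, *Invent. Math.* 226 (2021), Cor. 4.14; also Theorem 1.22 of Araujo et al., *The Calabi problem for Fano threefolds*).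

*Example.* On $\mathbb P^1$ let $G$ be generated by the torus $z\mapsto tz$ and $w:z\mapsto1/z$. The torus fixes only $0$ and $\infty$, and $w$ swaps them. So there is no $G$-invariant point, the hypothesis of (Z) is empty, and $\mathbb P^1$ is K-polystable. The torus alone would not do, because $\beta(0)=0$.

The proof of Theorem A applies (Z) with a group of the same shape.

**Theorem B.** Let $V\not\cong V^{\mathrm a}_{18}$. There is a subgroup $G=T\rtimes\mathbb Z/2\subset\operatorname{Aut}(V)$, with $T\cong\mathbb G_{\mathrm m}^2$ and $\mathbb Z/2$ acting on $T$ by inversion, such that $A_V(E)/S(E)\ge\frac{15}{14}$ for every $G$-invariant prime divisor $E$ over $V$.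

For the complement, let $\delta(X)=\inf_EA_X(E)/S(E)$ over all prime divisors over $X$. Then $X$ is K-semistable iff $\delta(X)\ge1$ and uniformly K-stable iff $\delta(X)>1$ (Fujita, Li, Blum–Jonsson). It is *strictly K-semistable* if it is K-semistable but not K-polystable. The *greatest Ricci lower bound* is the supremum of the $\mu\le 1$ for which some Kähler form $\omega\in2\pi c_1(X)$ has $\operatorname{Ric}\omega\ge\mu\omega$. A point $[h]\in\mathbb P(\mathfrak g_2)$ is *GIT-polystable* if $h\ne0$ and the orbit $\operatorname{G}_2\cdot h$ is closed in $\mathfrak g_2$. With $h^\perp$ taken for the Killing form: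

**Theorem C.** Every $V_{18}$ is K-semistable, and $\delta(V_{18})=1$. In particular $V^{\mathrm a}_{18}$ is strictly K-semistable, and its greatest Ricci lower bound equals $1$ although it has no KE metric. For $V=V_h=\Omega\cap h^\perp$ ($h\in\mathfrak g_2$, $V$ smooth) the following are equivalent: $V$ is KE; $\operatorname{Aut}^0(V)$ is reductive; $h$ is semisimple; $[h]\in\mathbb P(\mathfrak g_2)$ is GIT-polystable for $\operatorname{G}_2$.

## 3. The Lie algebra $\mathfrak g_2$ in coordinates and the cone over $\Omega$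

We use the model of Fulton–Harris §22: $\mathfrak g_2=\mathfrak{sl}_3\oplus\mathbb C^3\oplus\mathbb C^{3*}$, with elements $(X,v,\varphi)$ and brackets
$$[X,v]=Xv,\quad [X,\varphi]=-X^T\varphi,\quad [v,v']=-2v\wedge v',\quad [\varphi,\varphi']=2\varphi\wedge\varphi',\quad [v,\varphi]=3v\otimes\varphi-\varphi(v)I .$$
Here $X^T\varphi=\varphi\circ X$, $v\wedge v'$ is the covector $z\mapsto\det(v,v',z)$, and $\varphi\wedge\varphi'$ is the vector defined dually. For instance $e_1\wedge e_2=e_3^*$ and $e_3^*\wedge e_1^*=e_2$. The rule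
$$(a\wedge b)\wedge\eta=\eta(a)b-\eta(b)a$$
follows by trilinearity from such cases.

Let $T\subset\mathrm{SL}_3\subset\operatorname{G}_2$ be the diagonal torus, a maximal torus, with character lattice $M=\langle\varepsilon_1,\varepsilon_2,\varepsilon_3\mid\sum\varepsilon_i=0\rangle$. The long roots are $\varepsilon_i-\varepsilon_j$, with root vectors $E_{ij}$. The short roots are $\pm\varepsilon_i$, with root vectors $e_i,e_i^*$; they generate $M$. The variety $\Omega\subset\mathbb P(\mathfrak g_2)=\mathbb P^{13}$ is the orbit of $[E_{13}]$. It has dimension $5$; let $\hat\Omega\subset\mathfrak g_2$ be its affine cone. The Killing form $(\cdot,\cdot)$ pairs a root space only with the opposite one, so $\mathfrak{sl}_3\perp\mathbb C^3\oplus\mathbb C^{3*}$. On the simple algebra $\mathfrak{sl}_3$ it is invariant and nondegenerate, hence a nonzero multiple of $\operatorname{tr}(XX')$.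

**The involution.** We need an analogue of $z\mapsto1/z$. Put $\theta(X,v,\varphi)=(-X^T,-\varphi^T,-v^T)$. This is an automorphism of $\mathfrak g_2$:

* on $\mathfrak{sl}_3$, $X\mapsto-X^T$ is an automorphism;
* $\theta[X,v]=-(Xv)^T$ is a covector, and $[\theta X,\theta v]=[-X^T,-v^T]=-(Xv)^T$; likewise $\theta[X,\varphi]=(X^T\varphi)^T=[\theta X,\theta\varphi]$;
* $\theta[v,v']=2(v\wedge v')^T=[-v^T,-v'^T]$ and $\theta[\varphi,\varphi']=-2(\varphi\wedge\varphi')^T=[-\varphi^T,-\varphi'^T]$;
* $\theta[v,\varphi]=-3\varphi^T\otimes v^T+\varphi(v)I=-[\varphi^T,v^T]=[\theta v,\theta\varphi]$.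

As $\theta E_{13}=-E_{31}$ is again a long root vector, $\theta$ preserves $\Omega$. Put
$$w=-\theta:\ (X,v,\varphi)\mapsto(X^T,\varphi^T,v^T),\qquad w^2=1,\qquad wtw^{-1}=t^{-1}\quad(t\in T).$$
For the last equality, $wt(X,v,\varphi)=w(tXt^{-1},tv,t^{-1}\varphi)=(t^{-1}X^Tt,\,t^{-1}\varphi^T,\,tv^T)=t^{-1}w(X,v,\varphi)$.

**Lemma 2.** On $\hat\Omega$ the following relations hold:

* (R1) $\varphi(v)=0$;
* (R2) $Xv=0$ and $X^T\varphi=0$;
* (R3) $X^2=-v\otimes\varphi$;
* (R4) $X(\varphi\wedge\eta)=-\eta(v)v$ for all $\eta\in\mathbb C^{3*}$;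
* (R5) $X^T(v\wedge z)=-\varphi(z)\varphi$ for all $z\in\mathbb C^3$.

Moreover, for $v,\varphi\ne0$ with $\varphi(v)=0$, the set of $X$ with $(X,v,\varphi)\in\hat\Omega$ is an affine line with direction $v\otimes\varphi$.

*Proof.* **Step 1: a point with dense $\mathrm{SL}_3$-orbit.** We have $[e_3,E_{13}]=-e_1$, $[e_3,-e_1]=2e_3\wedge e_1=2e_2^*$, $[e_3,2e_2^*]=6E_{32}$, $[e_3,E_{32}]=0$. So $\exp(\operatorname{ad}e_3)E_{13}=E_{13}-e_1+e_2^*+E_{32}$, that is,
$$p_0=(X_0,-e_1,e_2^*)\in\hat\Omega,\qquad X_0=E_{13}+E_{32}.$$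
An element $g\in\mathrm{SL}_3$ fixes $(-e_1,e_2^*)$ iff its first column is $e_1$ and its second row is $(0,1,0)$. With determinant $1$ this means $g=1+N$, $N=aE_{12}+bE_{13}+cE_{32}$. Now $NX_0=bE_{12}$, $X_0N=cE_{12}$, and $E_{12}g^{-1}=e_1\otimes(e_2^*\circ g^{-1})=E_{12}$, so
$$gX_0g^{-1}=X_0+(NX_0-X_0N)g^{-1}=X_0+(b-c)E_{12}. \tag{2}$$
So the stabilizer of $p_0$ is given by $b=c$. It has dimension $2$, and $\dim\mathrm{SL}_3p_0=8-2=6=\dim\hat\Omega$. As $\hat\Omega$ is irreducible, $\mathrm{SL}_3p_0$ is dense.

**Step 2: the relations, checked at $p_0$.** They are closed and $\mathrm{SL}_3$-equivariant, so $p_0$ suffices. (R1) is clear. (R2): $X_0e_1=0$, and row $2$ of $X_0$ is zero. (R3): $X_0^2=E_{13}E_{32}=E_{12}=-(-e_1)\otimes e_2^*$. (R4): for $\eta=e_1^*$, $\varphi\wedge\eta=-e_3$ and $X_0(-e_3)=-e_1=-\eta(v)v$; for $\eta=e_2^*$ both sides are $0$; for $\eta=e_3^*$, $\varphi\wedge\eta=e_1$, and both sides are $0$. (R5): for $z=e_2$, $v\wedge z=-e_3^*$ and $X_0^T(-e_3^*)=-(\text{row }3)=-e_2^*=-\varphi(z)\varphi$; for $z=e_1$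 both sides are $0$; for $z=e_3$, $v\wedge z=e_2^*$, and both sides are $0$.

**Step 3: the fibers of $(X,v,\varphi)\mapsto(v,\varphi)$.** Fix nonzero $v,\varphi$ with $\varphi(v)=0$. Since $\{\varphi\wedge\eta\}=\ker\varphi$, (R4) determines $X|_{\ker\varphi}$; its image is $\langle v\rangle$. Its kernel consists of the $\varphi\wedge\eta$ with $\eta(v)=0$, so it is $\langle v\rangle$. Choose $z$ with $\varphi(z)=1$. By (R2) $Xz\in\ker\varphi$, and by (R3) $X(Xz)=-v$, so $Xz$ is determined modulo $v$. Hence all solutions lie on one affine line with direction $v\otimes\varphi$. The whole line occurs: at $(-e_1,e_2^*)$ this is (2), because $E_{12}=-v\otimes\varphi$ there and $b-c$ is arbitrary, and $\mathrm{SL}_3$ is transitive on such pairs $(v,\varphi)$. $\square$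

## 4. Hyperplane sections $V_h$ and the reduction to diagonal $h$

Every hyperplane of $\mathbb P(\mathfrak g_2)$ is $h^\perp$ for some $h\ne0$, so every smooth $V$ is some $V_h=\Omega\cap h^\perp$.

**A smoothness criterion.** The tangent space of $\hat\Omega$ at $x\neq 0$ is $[\mathfrak g_2,x]$, and it contains $x$. Since $([g,x],h)=(g,[x,h])$,
$$V_h\text{ is singular at }[x]\in\Omega\iff[x,h]=0. \tag{3}$$

**Which $h$ occur.** Let $h=h_s+h_n$ be the Jordan decomposition.

If $h_s=0$, then $h$ is conjugate into the nilradical of a Borel subalgebra. It commutes with the highest root vector, which is long, and $V_h$ is singular by (3).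

If $h_s\neq0$, we may assume $h_s\in\mathfrak t$. The rank is $2$, so at most one pair $\pm\gamma$ of roots vanishes on $h_s$. The nilpotent $h_n$ lies in the centralizer of $h_s$, which is $\mathfrak t$ or $\mathfrak t\oplus\mathfrak g_\gamma\oplus\mathfrak g_{-\gamma}$. So up to conjugacy by the centralizer of $h_s$, $h_n=0$ or $h_n=ce_\gamma$ with $c\ne0$. If $\gamma$ is long, $e_\gamma$ commutes with $h$ and $V_h$ is singular. So for smooth $V_h$ one of these holds, up to conjugacy:

* (i) $h\in\mathfrak t$ is regular;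
* (ii) $h\in\mathfrak t$, and exactly one pair of roots vanishes on $h$, and it is short;
* (iii) $h=h_s+ce_\gamma$ with $\gamma$ short, $\gamma(h_s)=0$, $h_s\neq0$, $c\neq0$.

All $[h]$ of type (iii) are conjugate: the Weyl group is transitive on short roots, $\ker\gamma\subset\mathfrak t$ is a line, we may rescale $h$, and $T$ rescales $e_\gamma$.

**Types and automorphism groups.** By Borel–Weil $H^0(\Omega,\mathcal O(1))=\mathfrak g_2^*$. From $0\to\mathcal O_\Omega\to\mathcal O_\Omega(1)\to\mathcal O_V(1)\to0$ and $H^1(\mathcal O_\Omega)=0$ we get $H^0(V,H)=\mathfrak g_2^*/\langle h\rangle$; in particular $V$ spans $h^\perp$. In types (i), (ii) the torus $T$ acts on $V_h$. It acts faithfully: an element acting trivially is a scalar on $h^\perp$. The weights there are $0$ and all roots, and their differences generate $M$. Now $\mathbb G_{\mathrm a}\times\mathbb G_{\mathrm m}$ contains no $2$-dimensional torus, so $V_h\not\cong V^{\mathrm a}_{18}$ in types (i), (ii). Since $V^{\mathrm a}_{18}$ exists, it is of type (iii), and then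 every $V_h$ of type (iii) is isomorphic to it. So a smooth $V_{18}$ is not isomorphic to $V^{\mathrm a}_{18}$ exactly if it is of type (i) or (ii), that is, if no long root vanishes on a diagonal $h$. **Until the end of Section 10** we fix
$$V=V_h,\qquad h=\operatorname{diag}(h_1,h_2,h_3),\qquad\textstyle\sum h_i=0,\qquad h_i\text{ pairwise distinct},$$
with $V$ smooth. The equation of $V$ in $\Omega$ is $\operatorname{tr}(hX)=0$. Since $\operatorname{tr}(hX^T)=\operatorname{tr}(hX)$, the reductive group $G=T\rtimes\langle w\rangle$ acts on $V$.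

**Coordinates.** A section $s$ of $kH$ has *degree* (weight) $\chi\in M$ if $s(tp)=\chi(t)s(p)$. On $V$ there are twelve coordinates $x_\rho$ of degree $\rho$ ($\rho$ a root; these are $X_{ij}$, $v_i$, $\varphi_i$) and one coordinate $x_0=\operatorname{tr}(h'X)$ of degree $0$, where $h'\in\mathfrak t\setminus\mathbb Ch$. So all weight spaces of $H^0(V,H)$ are one-dimensional. Put $D=\{x_0=0\}\subset V$. As $h,h'$ span $\mathfrak t$,
$$D=\{X_{11}=X_{22}=X_{33}=0\}=\Omega\cap\mathfrak t^\perp,$$
which is $G$-invariant. Members of $|H|$ are prime, since $\operatorname{Pic}V=\mathbb ZH$.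

**Lemma 3.** $D$ is smooth at every point whose $T$-orbit is $2$-dimensional.

*Proof.* If $D=\Omega\cap\mathfrak t^\perp$ is singular at $[x]$, some $0\ne k\in\mathfrak t$ is orthogonal to $[\mathfrak g_2,x]$, so $[x,k]=0$. Then the stabilizer of $x$ in $T$ has positive dimension, so $\dim T[x]\le1$. $\square$

**Lemma 4.** Let $Q=\{\varphi(v)=0\}\subset\mathbb P(\mathbb C^3\oplus\mathbb C^{3*})$. The map $[X,v,\varphi]\mapsto[v,\varphi]$ is an isomorphism from $V\cap\{v\ne0,\varphi\ne0,\varphi(hv)\ne0\}$ onto $Q\cap\{v\neq0,\varphi\ne0,\varphi(hv)\ne0\}$.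

*Proof.* By Lemma 2 the points of $\hat\Omega$ over $(v,\varphi)$ are $(X_1+d\,v\otimes\varphi,v,\varphi)$, $d\in\mathbb C$. Since $\operatorname{tr}(h\,(v\otimes\varphi))=\varphi(hv)\ne0$, the equation $\operatorname{tr}(hX_1)+d\,\varphi(hv)=0$ has exactly one solution $d$. So the map is bijective. The target is smooth, and a bijective morphism from a variety to a smooth variety in characteristic $0$ is an isomorphism by Zariski's main theorem. $\square$

## 5. Torus-fixed points, and a divisor with $\beta=0$

**Lemma 5.** $V^T=\{[E_{ij}]:i\ne j\}$, six points, and $w$ swaps $[E_{ij}]$ and $[E_{ji}]$. At $[e_\alpha]$, $\alpha=\varepsilon_1-\varepsilon_3$, four of the functions $x_\rho/x_\alpha$ are local coordinates of $V$; their degrees are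
$$z_1=-\varepsilon_1,\quad z_2=\varepsilon_3,\quad y_1=2z_1-z_2=\varepsilon_2-\varepsilon_1,\quad y_2=2z_2-z_1=\varepsilon_3-\varepsilon_2,\quad y_1+y_2=z_1+z_2=-\alpha. \tag{4}$$
They are pairwise non-proportional. The same holds at the other long roots after permuting indices.

*Proof.* $T$-fixed points are classes of weight vectors. If $(X,0,0)\in\hat\Omega$, then $X^2=0$ by (R3), so $X$ is not a nonzero diagonal matrix. A vector $(0,v,0)$ with $v\ne0$ violates (R4), and $(0,0,\varphi)$ with $\varphi\neq0$ violates (R5), so short root vectors are excluded. The $[E_{ij}]$ lie in $\Omega$, and in $V$ because $\operatorname{tr}(hE_{ij})=0$.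

The tangent space of $\Omega$ at $[E_{13}]$ is $[\mathfrak g_2,E_{13}]/\langle E_{13}\rangle$. From $[E_{21},E_{13}]=E_{23}$, $[E_{32},E_{13}]=-E_{12}$, $[e_3,E_{13}]=-e_1$, $[e_1^*,E_{13}]=e_3^*$, $[E_{31},E_{13}]=E_{33}-E_{11}$ it is spanned by $E_{12},E_{23},e_1,e_3^*,E_{11}-E_{33}$. Since $\operatorname{tr}(h(E_{11}-E_{33}))=h_1-h_3\ne0$, we may take as coordinates on $V$ the $x_\rho/x_\alpha$ for the first four. Their degrees $\rho-\alpha$ are $\varepsilon_3-\varepsilon_2,\ \varepsilon_2-\varepsilon_1,\ \varepsilon_3,\ -\varepsilon_1$. The identities in (4) follow from $\sum\varepsilon_i=0$. $\square$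

For $\alpha=\varepsilon_i-\varepsilon_j$ let $\alpha^\vee$ be the linear function $u\mapsto2\langle u,\alpha\rangle/\langle\alpha,\alpha\rangle$ on $M_{\mathbb R}$; concretely $\alpha^\vee(\sum u_k\varepsilon_k)=u_i-u_j$.

**A first attempt and where it stops.** A natural plan is to show $\beta(E)>0$ for *every* prime divisor over $V$, or at least for every $T$-invariant one. This fails at a fixed point. Let $E$ be the exceptional divisor of the blow-up of $V$ at $[E_{13}]$; so $A_V(E)=4$. By (4), $-\alpha^\vee$ takes the value $1$ on each of $z_1,z_2,y_1,y_2$. If $0\neq s\in H^0(V,kH)$ has degree $\chi$, then $s/x_\alpha^k$ has degree $\chi-k\alpha$. So every monomial in its Taylor expansion has total order $-\alpha^\vee(\chi-k\alpha)=2k-\alpha^\vee(\chi)$. Hence $\operatorname{ord}_Es=2k-\alpha^\vee(\chi)$, and a basis of weight vectors is compatible with $\operatorname{ord}_E$. By $w$, $\chi$ and $-\chi$ occur with equal multiplicity, so the average of $\alpha^\vee(\chi)$ is $0$. With $k=2m$ this gives $S_m(E)=\frac1m\cdot4m=4$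 for every $m$, and $\beta(E)=0$.

So neither plan can work. But $w$ moves $[E_{13}]$ to $[E_{31}]$, and $E$ is not $G$-invariant. This is the $\mathbb P^1$ example again. The plan is now: use $G$, see which centers survive, and estimate there.

## 6. $G$-invariant subvarieties

**Lemma 6.** $V$ contains no $G$-fixed point and no $G$-invariant irreducible curve.

*Proof.* $w$ has no fixed point on $V^T$, so there are no $G$-fixed points. Let $C$ be a $G$-invariant irreducible curve. $V^T$ is finite, so $C$ is the closure of a one-dimensional orbit $T[x]$, and the weights of $x$ lie on a line. The curve $C$ has exactly two $T$-fixed points, the classes of the components of $x$ of the two extreme weights. They lie in $V^T$, and $w$ interchanges them. So the extreme weights are $\rho=\varepsilon_i-\varepsilon_j$ and $-\rho$. The only multiples of $\rho$ among $0$ and the roots are $\rho,0,-\rho$. So $v=\varphi=0$ and $X=aE_{ij}+bE_{ji}+\text{diagonal}$ with $ab\neq0$. By (R3) $X^2=0$. Hence $X_{kk}=0$ for $k\ne i,j$, then $X_{ii}=s=-X_{jj}$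 and $s^2+ab=0$. But $\operatorname{tr}(hX)=s(h_i-h_j)=0$ gives $s=0$, so $ab=0$. Contradiction. $\square$

**Lemma 7.** Every $T$-invariant irreducible surface $Z\subset V$ has an open dense $T$-orbit.

*Proof.* Suppose $Z$ has no $2$-dimensional orbit. Then each point of $Z$ is fixed by some one-dimensional subtorus $T'$. There are countably many $T'$, and $Z$ is the union of the closed sets $Z^{T'}$, so $Z=Z^{T'}$ for one $T'$. By Borel's theorem $Z$ contains a $T$-fixed point. There $V^{T'}$ is smooth, and its tangent space is the $T'$-fixed part of the tangent space of $V$. By (4) at most one of the four degrees is trivial on $T'$, so this part has dimension $\le1$. This contradicts $Z\subset V^{T'}$. $\square$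

If $Z$ is $G$-invariant, $w$ preserves its open $T$-orbit, because $wT=Tw$.

**The surface $\Sigma$.** Put $\Sigma=V\cap\mathbb P(\mathfrak{sl}_3)=V\cap\{v=\varphi=0\}$.

**Lemma 8.** $\Sigma$ is a smooth irreducible surface, whose points are $[X]$ with $X=a\otimes b$, $b(a)=0$, $\operatorname{tr}(hX)=0$. Its ideal in $V$ is generated by the sections $v_i,\varphi_i$ of $H$. The points of $\Sigma$ with all $X_{ij}\ne0$ ($i\ne j$) form its open $T$-orbit, with stabilizer $\mu_3$, the center of $\mathrm{SL}_3$.

*Proof.* The group $\mu_3\subset T$ acts on $X,v,\varphi$ by three different characters. So the fixed scheme of $\mu_3$ on $\mathbb P^{13}$ is $\mathbb P(\mathfrak{sl}_3)\sqcup\mathbb P(\mathbb C^3)\sqcup\mathbb P(\mathbb C^{3*})$. The scheme $V\cap\mathbb P(\mathfrak{sl}_3)$ is open and closed in the fixed scheme $V^{\mu_3}$, and that is smooth because $V$ is. Thus the scheme defined in $V$ by the $v_i,\varphi_i$ is smooth. Likewise $\Omega\cap\mathbb P(\mathfrak{sl}_3)$ is a smooth scheme. By (R3) its points have $X^2=0$,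 so $X=a\otimes b$ with $b(a)=0$; all these are $\mathrm{SL}_3$-conjugate to $E_{13}$ and lie in $\Omega$. So it is the flag variety $\mathrm{Fl}\subset\mathbb P^2\times\mathbb P^{2*}$, and $\Sigma$ is a smooth hyperplane section of the threefold $\mathrm{Fl}$. It is connected by the Lefschetz theorem, hence an irreducible surface.

Each $X_{ij}$ ($i\neq j$) is nonzero on $\Sigma$, since $[E_{ij}]\in\Sigma$. So the points with all $X_{ij}\ne0$ form a nonempty open set. If $t$ fixes such a point, all $t_i/t_j$ ($i\ne j$) equal one constant $c$. Then $c^2=\frac{t_1}{t_2}\frac{t_2}{t_1}=1$ and $c^3=\frac{t_1}{t_2}\frac{t_2}{t_3}\frac{t_3}{t_1}=1$, so $c=1$ and $t\in\mu_3$. Conversely $\mu_3$ acts trivially on $\Sigma$. So all orbits in this set are $2$-dimensional, hence open in the irreducible $\Sigma$, and there is only one. $\square$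

**Proposition 9.** Let $Z\subset V$ be a $G$-invariant irreducible surface. Then one of the following holds.

* (A) $Z=\Sigma$.
* (B) $Z\subset D$, and the stabilizer in $T$ of a general point of $Z$ has order $e\le2$.
* (C) $Z\not\subset D$, this stabilizer is trivial, and $Z\subset Y$ for a prime divisor $Y\in|2H|$ that is $T$- and $w$-invariant, defined by a section of weight $0$, and smooth at the general point of $Z$.

*Proof.* By $w$-invariance, $v_i\equiv0$ on $Z$ iff $\varphi_i\equiv0$ on $Z$. We count the vanishing pairs.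

**Step 1: all pairs vanish.** Then $Z\subset\Sigma$, so $Z=\Sigma$ by Lemma 8.

**Step 2: exactly one pair $(v_i,\varphi_i)$ does not vanish.** Impossible: (R1) reads $v_i\varphi_i=0$ on $Z$, and $Z$ is irreducible.

**Step 3: exactly one pair vanishes; we show (B).** Say $v_3=\varphi_3=0$; the other cases differ by names. Since $v_1\varphi_1+v_2\varphi_2=0$, we have $\varphi(hv)=(h_1-h_2)v_1\varphi_1\not\equiv0$, and Lemma 4 applies at a general $p=(X,v,\varphi)\in\hat Z$. For $t=\operatorname{diag}(-1,-1,1)$ we have $-tp=(-tXt^{-1},v,\varphi)$, so uniqueness in Lemma 4 gives $X=-tXt^{-1}$. Hence the diagonal of $X$ vanishes and $Z\subset D$. The stabilizer of $[p]$ is that of $[v,\varphi]$: $t_1=t_2=t_1^{-1}=t_2^{-1}$, so $t_1=t_2=\pm1$, $t_3=1$, of order $2$.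

(This occurs: the quadric $\{v_3=\varphi_3=0\}\subset Q$ is irreducible and $G$-invariant, and the closure of its preimage under Lemma 4 is such a $Z$ with $e=2$.)

**Step 4: no pair vanishes; the stabilizer is trivial.** If $t$ fixes a general point, there is $c$ with $t_i=c=t_i^{-1}$ for all $i$. So $c^2=1$ and $c^3=\det t=1$, hence $t=1$. If $Z\subset D$, this is (B) with $e=1$. From now on let $Z\not\subset D$.

**Step 5: $\varphi(hv)\not\equiv0$ on $Z$, so that Lemma 4 can be used.** Suppose $\varphi(hv)\equiv0$. Let $[p]$, $p=(X,v,\varphi)$, be in the open $T$-orbit of $Z$; all $v_i,\varphi_i$ are nonzero. The vectors $v,hv$ are independent and $\varphi(v)=\varphi(hv)=0$, so $\varphi=\mu\,v\wedge hv$. Call $\mu$ the constant of $p$. Replacing $p$ by $\lambda p$ replaces $\mu$ by $\mu/\lambda$, so we may assume $\mu=1$.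

First we compute $\operatorname{tr}(hX)$. Take $\eta$ with $\eta(v)=1,\eta(hv)=0$. Then $\varphi\wedge\eta=(v\wedge hv)\wedge\eta=hv$, so $X(hv)=-v$ by (R4). Take $z$ with $\varphi(z)=1$. By (R2) $Xz\in\ker\varphi=\langle v,hv\rangle$, say $Xz=b\,hv+cv$. Then $X^2z=-bv$, and (R3) gives $b=1$. In the basis $(v,hv,z)$ the $z$-coefficient of a vector is its $\varphi$-value. We have $hXv=0$, $hX(hv)=-hv$ and $hXz=h^2v+c\,hv$. So
$$\operatorname{tr}(hX)=0-1+\varphi(h^2v)=\kappa-1,\qquad\kappa=\det(v,hv,h^2v)=v_1v_2v_3\prod_{i<j}(h_j-h_i).$$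
As $\operatorname{tr}(hX)=0$, $\kappa=1$.

Next we apply $w$. From $\varphi=v\wedge hv$ we read off $\varphi_1=v_2v_3(h_3-h_2)$, $\varphi_2=v_1v_3(h_1-h_3)$, $\varphi_3=v_1v_2(h_2-h_1)$. The first component of $\varphi\wedge h\varphi$ is
$$\varphi_2\varphi_3(h_3-h_2)=v_1\cdot v_1v_2v_3(h_1-h_3)(h_2-h_1)(h_3-h_2)=-\kappa v_1,$$
and cyclically, so $\varphi\wedge h\varphi=-\kappa v=-v$. So the point $-wp=(-X^T,-\varphi^T,-v^T)=:(X',v',\varphi')$ satisfies $v'\wedge hv'=(\varphi\wedge h\varphi)^T=-v^T=\varphi'$; it again has constant $1$.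

Since $w$ preserves the open orbit, $-wp=\lambda\,tp$ with $t\in T$, $\lambda\in\mathbb C^*$. By $\mathrm{SL}_3$-equivariance of $\wedge$ and $th=ht$, $tp$ has constant $1$, so $\lambda tp$ has constant $1/\lambda$. Hence $\lambda=1$ and $-X^T=tXt^{-1}$. On the diagonal this says $-X_{ii}=X_{ii}$, so $[p]\in D$ and $Z\subset D$, a contradiction.

**Step 6: construction of $Y$.** The ratios of $\varpi_i=v_i\varphi_i$ are $T$-invariant, hence constant on $Z$, and $\sum\varpi_i=0$. Choose $c\in\mathbb C^3\setminus\mathbb C(1,1,1)$ with $\sum c_i\varpi_i=0$ on $Z$. This is possible since the condition defines a plane. Let $s=\sum c_iv_i\varphi_i\in H^0(V,2H)$ and $Y=\{s=0\}\supset Z$. Then $s\ne0$, because $V\dashrightarrow Q$ is dominant by Lemma 4 and $\sum c_iv_i\varphi_i$ is not a multiple of $\sum v_i\varphi_i$. It has weight $0$ and is $w$-invariant.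

**Step 7: $Y$ is smooth at the general point of $Z$.** Near such a point $V\cong Q$ and $Y=Q\cap\{\sum c_iv_i\varphi_i=0\}$. The gradients $(c_i\varphi_i,c_iv_i)$ and $(\varphi_i,v_i)$ are not proportional, as all coordinates are nonzero and the $c_i$ are not all equal.

**Step 8: $Y$ is prime.** Otherwise $\operatorname{div}(s)=Y_1+Y_2$ with $Y_i\in|H|$. These are $T$-invariant, as $T$ is connected. So they are defined by weight vectors of $H^0(V,H)$, and up to a constant $s$ is $x_0^2$ or $x_\rho x_{-\rho}$. Moreover $Z$ lies in the zero set of one of the factors. The case $x_0^2$ is excluded by $Z\not\subset D$, and $\rho$ short because $v_i,\varphi_i\not\equiv0$ on $Z$. If $\rho=\varepsilon_i-\varepsilon_j$ is long, note that $s$ vanishes on $\Sigma$. But $X_{ij}X_{ji}$ does not, since $\Sigma$ is irreducible and contains $[E_{ij}]$ and $[E_{ji}]$. $\square$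

## 7. Comparing $\nu$ with a divisor through its center

To bound $A_V(\nu)/S(\nu)$ for $\nu$ centered on a surface, we refine by a divisor $Y$ containing the center. This is an inequality of Abban–Zhuang type.

Recall that for an effective $\mathbb Q$-divisor $\Delta'$ on a normal $X$ with $K_X+\Delta'$ $\mathbb Q$-Cartier, the log discrepancy for a pair with $X$ smooth is $A_X(\nu)-\nu(\Delta')$. The pair is *klt* if this is positive for all $\nu$, and *plt* if it is positive for all $\nu$ with center of codimension $\ge2$. For example, on a smooth $X$ the pair $(X,\lambda Z)$ with $Z$ a smooth prime divisor is klt iff $\lambda<1$.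

**Lemma 10.** Let $\pi:\tilde V\to V$ be the identity or the blow-up of a smooth surface, $Y\subset\tilde V$ a prime divisor (the exceptional divisor in the second case), $\nu$ a divisorial valuation over $V$ whose center $\tilde Z$ on $\tilde V$ is a prime divisor of $Y$, with $Y$ smooth at the general point of $\tilde Z$. Let $R_m=H^0(V,-mK_V)$ and let $W_{m,j}\subset H^0(Y,(-m\pi^*K_V-jY)|_Y)$ be the image of $\{s\in R_m:\operatorname{ord}_Ys\ge j\}$. Put
$$S_m(W;\tilde Z)=\frac1{mN_m}\sum_j\sum_{i\ge1}\dim\{s\in W_{m,j}:\operatorname{ord}_{\tilde Z}s\ge i\}.$$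
Then
$$\frac{A_V(\nu)}{S(\nu)}\ \ge\ \min\Big\{\frac{A_V(Y)}{S(Y)},\ \frac1{\limsup_mS_m(W;\tilde Z)}\Big\}.$$

*Proof.* **Step 1: a basis adapted to two filtrations.** Let $F^\bullet$ and $F'^\bullet$ be the filtrations of $R_m$ by $\operatorname{ord}_Y$ and by $\nu$. On each graded piece $F^a/F^{a+1}$ choose a basis adapted to the filtration by the images of $F^a\cap F'^b$, and lift each basis element lying in the image of $F^a\cap F'^b$ ($b$ maximal) to an element of $F^a\cap F'^b$. The lifts form a basis compatible with $F^\bullet$. At least $\sum_a\dim\operatorname{im}(F^a\cap F'^b\to F^a/F^{a+1})=\dim F'^b$ of them lie in $F'^b$. Being independent, they form a basis of $F'^b$. So the basis $(s_i)$ is compatible with both.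

**Step 2: the basis divisor.** Put $D_m=\frac1{mN_m}\sum\operatorname{div}(s_i)$. Then $\nu(D_m)=S_m(\nu)$ and $\pi^*D_m=S_m(Y)Y+\Gamma'$ with $Y\not\subset\operatorname{Supp}\Gamma'$. The kernel of $\{\operatorname{ord}_Y\ge j\}\to W_{m,j}$ is $\{\operatorname{ord}_Y\ge j+1\}$, so the leading terms along $Y$ of the $s_i$ with $\operatorname{ord}_Ys_i=j$ form a basis of $W_{m,j}$. For any basis the sum of the orders along $\tilde Z$ is at most $\sum_{i\ge1}\dim\{\operatorname{ord}_{\tilde Z}\ge i\}$. Hence $\operatorname{ord}_{\tilde Z}(\Gamma'|_Y)\le S_m(W;\tilde Z)$.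

**Step 3: inversion of adjunction.** Let $0<\lambda<\min\{A_V(Y)/S_m(Y),\,1/S_m(W;\tilde Z)\}$. Near the general point of $\tilde Z$, $Y$ is smooth and $\lambda\Gamma'|_Y$ is a multiple of $\tilde Z$ with coefficient $<1$, so $(Y,\lambda\Gamma'|_Y)$ is klt. By inversion of adjunction (Kollár–Mori, Thm 5.50) $(\tilde V,Y+\lambda\Gamma')$ is plt there, and since $\tilde Z$ has codimension $2$, $A_{\tilde V}(\nu)\ge\nu(Y)+\lambda\nu(\Gamma')$. As $K_{\tilde V/V}=(A_V(Y)-1)Y$,
$$A_V(\nu)=A_{\tilde V}(\nu)+(A_V(Y)-1)\nu(Y)\ge A_V(Y)\nu(Y)+\lambda\nu(\Gamma')\ge\lambda\big(S_m(Y)\nu(Y)+\nu(\Gamma')\big)=\lambda S_m(\nu).$$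
Let $\lambda$ tend to its bound and $m\to\infty$. $\square$

## 8. Surfaces other than $\Sigma$: an Okounkov body over a hexagon

Let $Z$ be as in (B) (put $Y=D$, $r=1$; $Y$ is smooth at the general point of $Z$ by Lemma 3) or as in (C) ($r=2$, $e=1$). In both cases $Y\in|rH|$ is prime, $G$-invariant, defined by a section of weight $0$, smooth at the general point of $Z$, and
$$re\le2 .$$
We must bound the average order along $Z$ of sections of $kH$ on $Y$. Let $A_{k,\chi}=H^0(Y,kH)_\chi$ and $N_{k,\chi}=\dim A_{k,\chi}$.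

**Vanishing and restriction.** As $-K_V=2H$, Kodaira vanishing gives $H^i(V,kH)=0$ for $i>0$, $k\ge0$, and $H^1(V,lH)=0$ for all $l$ (for $l<0$ by its dual form). So $H^0(V,kH)\to H^0(Y,kH)$ is surjective. On $\Omega$, adjunction gives $-K_\Omega=3H$, and likewise $H^1(\Omega,lH)=0$ for all $l$, so $H^0(\Omega,kH)\to H^0(V,kH)$ is surjective. By Borel–Weil $H^0(\Omega,kH)$ is an irreducible $\operatorname{G}_2$-module with extreme weights $k\alpha$, $\alpha$ long. Hence all weights of $H^0(Y,kH)$ lie in $kP$, where $P$ is the hexagon spanned by the long roots.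

### 8.1. The values of $\operatorname{ord}_Z$ on $T$-invariant functions

**Lemma 11.** Let $K=\mathbb C(Y)^T$. The value group of $\operatorname{ord}_Z$ on $K$ is $e'\mathbb Z$ with $1\le e'\mid e$. Moreover $N_{k,\chi}$ is the number of values of $\operatorname{ord}_Z$ on $A_{k,\chi}\setminus0$.

*Proof.* **Step 1: the open orbit is closed in an affine set.** Let $U\subset Y$ be the affine $T$-invariant open set where all coordinates $x_\rho,x_0$ not vanishing identically on $Z$ are nonzero. Let $[p]$ be in the open orbit $O$ of $Z$. Coordinates are semi-invariant, so exactly these coordinates are nonzero on $O$. In the torus of points of the corresponding coordinate subspace with all coordinates nonzero, $O=T[p]$ is a coset of the image of a homomorphism of tori, hence closed. So $Z\cap U=O$, closed in $U$.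

**Step 2: an invariant function of order $e$.** The ideal $I(O)\subset\mathbb C[U]$ is $T$-stable, hence spanned by semi-invariants. It generates the maximal ideal of the discrete valuation ring $\mathcal O_{Y,Z}$. So some semi-invariant $F$, of weight $\chi$, has $\operatorname{ord}_ZF=1$. Quotients of coordinates nonvanishing on $O$ are units on $U$. Their weights generate the group of characters trivial on the stabilizer of $[p]$, because $t$ fixes $[p]$ iff all these weights are trivial at $t$. This group has index $e$ in $M$, so it contains $-e\chi$, and there is a monomial unit $u$ of weight $-e\chi$. Then $F^eu\in K$ has order $e$. So the value group is $e'\mathbb Z$ with $e'\mid e$.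

**Step 3: counting values.** $\dim Y=3$, and general $T$-orbits in $Y$ have dimension $2$, since those in $O$ do. So $K$ has transcendence degree $1$. The nontrivial valuation $\operatorname{ord}_Z|_K$ then has residue field $\mathbb C$. If $s,s'\in A_{k,\chi}$ have the same order, $s/s'\in K$ has value $0$, so $s-cs'$ has higher order (or is $0$) for some $c\in\mathbb C^*$. Thus each step of the filtration of $A_{k,\chi}$ by $\operatorname{ord}_Z$ drops the dimension by at most one. $\square$

### 8.2. The Okounkov body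

Let
$$\Gamma=\{(k,\chi,\operatorname{ord}_Zs):0\ne s\in A_{k,\chi}\}\subset\mathbb N\times M\times\mathbb Z ,$$
a semigroup because $Y$ is integral. We have $\chi\in kP$ and $0\le\operatorname{ord}_Zs\cdot(H^2\cdot Z)\le k\,H^3\cdot Y$, since $\operatorname{div}(s)$ is an effective cycle containing $Z$ with multiplicity $\operatorname{ord}_Zs$. So $\Gamma$ lies in a strictly convex cone meeting $\{k=0\}$ only in $0$. Let $\Lambda$ be the group generated by $\Gamma$, let $\Lambda_k$ and $\Gamma_k$ be the parts in degree $k$ (viewed in $M\times\mathbb Z$), and let $\Delta\subset M_{\mathbb R}\times\mathbb R$ be the closed convex hull of $\bigcup_{k\ge1}\Gamma_k/k$, which is compact.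

**Lemma 12.** $\Lambda_0$ has index $e'$ in $M\times\mathbb Z$, and weakly
$$k^{-3}\sum_{g\in\Gamma_k}\delta_{g/k}\longrightarrow\tfrac1{e'}\mathrm{Leb}_\Delta,\tag{5}$$
where $\mathrm{Leb}$ is normalized by $M\times\mathbb Z$. The projection of $\Delta$ to $M_{\mathbb R}$ is $P$.

*Proof.* **Step 1: the index.** All $x_\rho$ are nonzero on $Y$: for $r=1$ because $x_\rho\not\propto x_0$ and both divisors are prime, for $r=2$ by degree. Differences of roots generate $M$; for example $\varepsilon_1-(\varepsilon_1-\varepsilon_2)=\varepsilon_2$. So $\Lambda_0\to M$ is surjective. An element of its kernel is $\operatorname{ord}_Z(s/s')$ with $s,s'$ in one $A_{k,\chi}$, and $s/s'\in K^*$. Conversely, for $f\in K^*$ the space of $s'\in H^0(Y,kH)$ with $fs'\in H^0(Y,kH)$ is $T$-stable and nonzero for $k\gg0$, so it contains a semi-invariant $s'$, and $\operatorname{ord}_Zf=\operatorname{ord}_Z(fs')-\operatorname{ord}_Zs'$. So the kernel is $\operatorname{ord}_Z(K^*)=e'\mathbb Z$, and the index is $e'$. Since $\Gamma_1\neq\emptyset$, $\Lambda_k$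 is a translate of $\Lambda_0$ for each $k$.

**Step 2: upper bound in (5).** $\Gamma_k/k\subset\Delta\cap\Lambda_k/k$. For continuous $\psi\ge0$ the sums $k^{-3}\sum\psi$ over $\Delta\cap\Lambda_k/k$ are Riemann sums tending to $\frac1{e'}\int_\Delta\psi$. So every weak limit is $\le\frac1{e'}\mathrm{Leb}_\Delta$.

**Step 3: lower bound.** Let nonzero $g_1,\dots,g_N\in\Gamma$ generate $\Lambda$ as a group, and let $\sigma'$ be their cone. Any $\lambda\in\Lambda\cap\sigma'$ is $\sum a_ig_i$ with $a_i\ge0$, so $\lambda=\sum\lfloor a_i\rfloor g_i+\lambda'$ with $\lambda'$ in the finite set $\Lambda\cap\{\sum t_ig_i:0\le t_i<1\}$. Write each such $\lambda'$ as $\sum n_i(\lambda')g_i$ with $n_i(\lambda')\in\mathbb Z$. With $n\ge-n_i(\lambda')$ for all $i,\lambda'$ and $g^*=n\sum g_i$ we get $g^*+\lambda=\sum(n+\lfloor a_i\rfloor+n_i(\lambda'))g_i\in\Gamma$. So $g^*+(\Lambda\cap\sigma')\subset\Gamma$, and since $g^*/k\to0$, every weak limit is $\ge\frac1{e'}\mathrm{Leb}_{\Delta'}$ with $\Delta'=\sigma'\cap\{k=1\}$. As we enlarge $\{g_i\}$,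 the polytopes $\Delta'$ exhaust the interior of $\Delta$: a convex set and its closure have the same interior, and a compact subset of the interior lies in a polytope whose finitely many vertices are convex combinations of points of $\bigcup\Gamma_k/k$. The boundary of $\Delta$ has measure $0$, so (5) follows.

**Step 4: the projection.** It lies in $P$ and contains every long root $\rho$, because $x_\rho\ne0$ on $Y$. $\square$

So $\Delta=\{(u,\tau):u\in P,\ \mathrm{lo}(u)\le\tau\le\mathrm{hi}(u)\}$ with $\mathrm{lo}$ convex and $\mathrm{hi}$ concave. Define $f$ by $\mathrm{hi}-\mathrm{lo}=e'f$. By (5) and Lemma 11, $f\,du$ is the weak limit of $k^{-3}\sum_\chi N_{k,\chi}\delta_{\chi/k}$. Thus the vertical lengths of $\Delta$ depend only on dimensions of weight spaces, which we can compute.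

### 8.3. The density $f$

**Lemma 13.** In the interior of $P$, $f=rf_0$ with
$$f_0=\tfrac12\Big(1-\sum_{\alpha\text{ long}}\max(0,\alpha^\vee-1)\Big)\ \text{ on }P.\tag{6}$$

*Proof.* **Step 1: the Laplace transform of $f$.** Let $d(k,\chi)=\dim H^0(V,kH)_\chi$. By vanishing of higher cohomology, the Atiyah–Bott Lefschetz formula and Lemma 5,
$$\sum_\chi d(k,\chi)e^\chi=\sum_{\alpha\text{ long}}\frac{e^{k\alpha}}{(1-e^{z_1})(1-e^{z_2})(1-e^{y_1})(1-e^{y_2})}\qquad(k\ge0),$$
where $z_i,y_i$ depend on $\alpha$ as in (4). Since $H^1(V,(k-r)H)=0$ and the equation of $Y$ has weight $0$, $N_{k,\chi}=d(k,\chi)-d(k-r,\chi)$. Hence for $\xi$ off the root hyperplanes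
$$k^{-3}\sum_\chi N_{k,\chi}e^{\chi(\xi)/k}=k^{-3}\sum_\alpha\frac{e^{\alpha(\xi)}\big(1-e^{-r\alpha(\xi)/k}\big)}{\prod_{i}(1-e^{z_i(\xi)/k})(1-e^{y_i(\xi)/k})}\longrightarrow r\sum_\alpha\frac{\alpha\,e^\alpha}{y_1y_2z_1z_2}(\xi),\tag{7}$$
because the numerator is $\sim r\alpha(\xi)/k$ and the denominator $\sim(z_1z_2y_1y_2)(\xi)/k^4$. So the right side of (7) is $\hat f(\xi)=\int_Pf(u)e^{u(\xi)}du$.

**Step 2: the pieces of $2\hat f_0$.** On $P$, $\max(0,\alpha^\vee-1)$ is supported on the triangle with vertices $\alpha,\alpha+y_1,\alpha+y_2$. The last two are the neighboring long roots, where $\alpha^\vee=1$, while $\alpha^\vee(\alpha)=2$. So on this triangle it is the barycentric coordinate $\lambda_\alpha$ of $\alpha$. In the basis $\varepsilon_1,\varepsilon_2$ of $M$, $y_1=(-1,1)$ and $y_2=(-1,-2)$, so $|\det(y_1,y_2)|=3$ and the triangle has lattice area $\frac32$. By Brion's formula $\int_Pe^u\,du=\sum_\alpha3e^\alpha/(y_1y_2)$. For a triangle $a,b,c$ of area $\frac32$, the Hermite–Genocchi formula gives $\int e^u\,du=3\exp[a,b,c]$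 with
$$\exp[a,b,c]=\frac{e^a}{(a-b)(a-c)}+\frac{e^b}{(b-a)(b-c)}+\frac{e^c}{(c-a)(c-b)},$$
and differentiation in $a$ gives $\int\lambda_ae^u\,du=3\,\partial_a\exp[a,b,c]$. In $\partial_a\exp[a,b,c]$ the coefficient of $e^a$ is $\frac1{(a-b)(a-c)}\big(1-\frac1{a-b}-\frac1{a-c}\big)$, and that of $e^b$ is $\frac1{(b-a)^2(b-c)}$.

**Step 3: the coefficient of $e^\alpha$.** The vertex $\alpha$ occurs in three triangles.

* Its own: $a-b=-y_1$, $a-c=-y_2$, coefficient $\frac1{y_1y_2}+\frac{y_1+y_2}{y_1^2y_2^2}$.
* That of $a=\alpha+y_1$, whose neighbors are $b=\alpha$ and $c=\alpha+2y_1+y_2$: here $b-a=-y_1$ and $b-c=-(2y_1+y_2)=-3z_1$, coefficient $-\frac1{3y_1^2z_1}$.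
* That of $\alpha+y_2$: since $y_1+2y_2=3z_2$, coefficient $-\frac1{3y_2^2z_2}$.

So the coefficient of $e^\alpha$ in $2\hat f_0$ is
$$\frac3{y_1y_2}-3\Big[\frac1{y_1y_2}+\frac{y_1+y_2}{y_1^2y_2^2}\Big]+\frac1{y_1^2z_1}+\frac1{y_2^2z_2}=\frac{-3(y_1+y_2)z_1z_2+y_1^2z_1+y_2^2z_2}{y_1^2y_2^2z_1z_2}.$$
With $z_1=\frac13(2y_1+y_2)$, $z_2=\frac13(y_1+2y_2)$,
$$3(y_1+y_2)z_1z_2=\tfrac13(2y_1^3+7y_1^2y_2+7y_1y_2^2+2y_2^3),\qquad y_1^2z_1+y_2^2z_2=\tfrac13(2y_1^3+y_1^2y_2+y_1y_2^2+2y_2^3).$$
So the numerator is $-2y_1y_2(y_1+y_2)=2y_1y_2\alpha$, and the coefficient is $\frac{2\alpha}{y_1y_2z_1z_2}$. Comparing with (7), $\hat f=r\hat f_0$.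

**Step 4: conclusion.** Laplace transforms of compactly supported measures are entire and determine the measure, so $f=rf_0$ almost everywhere on $P$. Since $f=(\mathrm{hi}-\mathrm{lo})/e'$ is concave, it is continuous in the interior of $P$, and so is $f_0$. $\square$

**Integrals of $f_0$.** The hexagon $P$ has lattice area $6\cdot\frac32=9$. It is the union of:

* the hexagon of short roots, area $3$, where all $\alpha^\vee\le1$ and $f_0=\frac12$;
* six triangles $\alpha,\gamma,\gamma'$ of area $\frac12$, with $\gamma,\gamma'$ the adjacent short roots, $\alpha=\gamma+\gamma'$; here $\alpha^\vee-1=\lambda_\alpha$, the other $\alpha'^\vee$ are $\le1$, and $f_0=\frac12(\lambda_\gamma+\lambda_{\gamma'})$;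
* six triangles $\alpha,\alpha',\gamma$ of area $\frac12$, with $\alpha,\alpha'$ adjacent long roots and $\gamma$ the short root between them; here $\alpha^\vee-1=\lambda_\alpha$, $\alpha'^\vee-1=\lambda_{\alpha'}$, and $f_0=\frac12\lambda_\gamma$.

On a triangle of area $\frac12$ the integrals of $\lambda$, $\lambda^2$, $\lambda\lambda'$ are $\frac16,\frac1{12},\frac1{24}$. Hence
$$\int f_0=\tfrac32+6\cdot\tfrac16+6\cdot\tfrac1{12}=3,\qquad\int f_0^2=\tfrac34+6\cdot\tfrac1{16}+6\cdot\tfrac1{48}=\tfrac54,\qquad f_0(0)=\tfrac12.\tag{8}$$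
(The first agrees with $\frac1{3!}H^3\cdot Y=\frac{18r}6=3r=\int f$.)

### 8.4. The barycenter

**Lemma 14.** The $\tau$-coordinate $\sigma$ of the barycenter of $\Delta$ satisfies $\sigma\le\frac7{24}er\le\frac7{12}$.

*Proof.* **Step 1: $\mathrm{hi}$ is largest at $0$; this uses $w$.** $w$ maps $A_{k,\chi}$ to $A_{k,-\chi}$ and preserves $\operatorname{ord}_Z$. So the concave function $\mathrm{hi}$ is even, and $\mathrm{hi}(u)=\frac12(\mathrm{hi}(u)+\mathrm{hi}(-u))\le\mathrm{hi}(0)$.

**Step 2: the value $\mathrm{hi}(0)$.** By Borel's theorem $Z$ contains some $[E_{ij}]$, so $X_{ij}\not\equiv0$ on $Z$, and $X_{ji}\not\equiv0$ by $w$-invariance. Thus $X_{ij}X_{ji}\in A_{2,0}$ does not vanish on $Z$, so $(0,0)\in\Delta$. As $\mathrm{lo}\ge0$, $\mathrm{lo}(0)=0$, and $\mathrm{hi}(0)=e'f(0)=\frac{e'r}2$.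

**Step 3: integrate.** Since $\frac12(\mathrm{hi}^2-\mathrm{lo}^2)=(\mathrm{hi}-\mathrm{lo})\big(\mathrm{hi}-\frac12(\mathrm{hi}-\mathrm{lo})\big)$, (8) gives
$$\sigma=\frac{\int e'f\,(\mathrm{hi}-\frac12e'f)\,du}{\int e'f\,du}\le\mathrm{hi}(0)-\frac{e'\int f^2}{2\int f}=e'r\Big(\frac12-\frac5{24}\Big)=\frac7{24}e'r\le\frac7{24}er\le\frac7{12}.\qquad\square$$

**Proposition 15.** Every divisorial $\nu$ whose center on $V$ is a $G$-invariant irreducible surface $Z\ne\Sigma$ satisfies $A_V(\nu)/S(\nu)\ge\frac{15}{14}$.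

*Proof.* The filtration of $H^0(Y,kH)$ by $\operatorname{ord}_Z$ is $T$-stable. So $\sum_{i\ge1}\dim\{s\in H^0(Y,kH):\operatorname{ord}_Zs\ge i\}$ is the sum of the last coordinates of the elements of $\Gamma_k$. By (5) it is $k^4\cdot\frac1{e'}\int_\Delta\tau+o(k^4)=\sigma\big(\int f\big)k^4+o(k^4)=3r\sigma k^4+o(k^4)$. Apply Lemma 10 with $\pi=\mathrm{id}$ and $\tilde Z=Z$. As $-K_V=2H$ and restriction is surjective, $W_{m,j}=H^0(Y,(2m-rj)H)$, and $N_m\sim\frac{18}{24}(2m)^4=12m^4$. So
$$\lim_mS_m(W;Z)=\lim_m\frac1{12m^5}\sum_{0\le j\le2m/r}3r\sigma(2m-rj)^4=\frac{3r\sigma}{12}\cdot\frac{2^5}{5r}=\frac85\sigma\le\frac85\cdot\frac7{12}=\frac{14}{15}.$$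
By (1), $A_V(Y)/S(Y)=\frac{5r}2$. Hence $A_V(\nu)/S(\nu)\ge\min\{\frac{5r}2,\frac{15}{14}\}=\frac{15}{14}$. $\square$

A cruder estimate would not do. The argument needs $\frac85\sigma<1$, that is, $\sigma<\frac58$. From $0\le\tau\le\mathrm{hi}(0)\le1$ alone one gets only $\sigma\le1$. The term $\int f^2$, hence the full density (6), supplies the rest.

## 9. Valuations centered on $\Sigma$

For $\Sigma$ the divisors of Section 8 are not available. $\Sigma\not\subset D$, because at a point $a\otimes b$ of $\Sigma$ with all off-diagonal $X_{ij}=a_ib_j\ne0$ the diagonal entries are nonzero too. And every section $\sum c_iv_i\varphi_i$ vanishes to order $\ge2$ along $\Sigma$, so its divisor is singular there. Instead we blow up $\Sigma$.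

**Lemma 16.** Let $\ell_1,\ell_2$ be the pullbacks to $\Sigma\subset\mathbb P^2\times\mathbb P^{2*}$ of the two hyperplane classes (the $a$- and $b$-planes). Then $H|_\Sigma=\ell_1+\ell_2$, $\ell_1^2=\ell_2^2=1$, $\ell_1\ell_2=2$, $H^2\cdot\Sigma=6$. The normal bundle of $\Sigma$ in $V$ is $N=L_1\oplus L_2$ with $L_1\cong\ell_2$, $L_2\cong\ell_1$ as line bundles. The group $\mu_3$ acts on $L_1,L_2$ by different characters, and $w$ exchanges them. In particular $c_1(N)=H|_\Sigma$, $c_2(N)=2$.

*Proof.* On $\mathrm{Fl}$, the $(1,1)$-divisor $b(a)=0$ in $\mathbb P^2\times\mathbb P^{2*}$, we have $\ell_1^3=\ell_2^3=0$ and $\ell_1^2\ell_2=\ell_1\ell_2^2=1$. Intersecting with $H=\ell_1+\ell_2$ gives the numbers.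

By Lemma 8 the sections $v_i,\varphi_i$ of $H$ generate the ideal of $\Sigma$. So the differential of $(v,\varphi)$ embeds $N$ as a subbundle of $H\otimes(\mathbb C^3\oplus\mathbb C^{3*})$. Decompose $N=L_1\oplus L_2$ into $\mu_3$-eigenbundles, $L_1\subset H\otimes\mathbb C^3$, $L_2\subset H\otimes\mathbb C^{3*}$. The involution $w$ exchanges them, so both have rank $1$. Linearize (R5) at $X=a\otimes b$, $v=\varphi=0$ in a direction with components $(v',\varphi')$: the right side is quadratic in $\varphi$ and drops out. So $0=X^T(v'\wedge z)=\det(v',z,a)\,b$ for all $z$, and $v'\in\mathbb Ca$. Hence $L_1\otimes H^{-1}$ is the tautological line $\langle a\rangle\cong-\ell_1$, and $L_1\cong H-\ell_1=\ell_2$. Likewise (R4) gives $b(\varphi'\wedge\eta)=0$ for all $\eta$, so $\varphi'\in\mathbb Cb$ and $L_2\cong H-\ell_2=\ell_1$. $\square$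

**Lemma 17.** Let $\pi:\tilde V\to V$ be the blow-up of $\Sigma$, with exceptional divisor $E$. Then $A_V(E)=2$ and $S(E)\le\frac{19}{15}$.

*Proof.* **Step 1: intersection numbers.** From $E^kH^{4-k}=(-1)^{k-1}\int_\Sigma s_{k-2}(N)H^{4-k}$ for $k\ge2$, with $s_0=1$, $s_1=-c_1$, $s_2=c_1^2-c_2$,
$$H^4=18,\quad H^3E=0,\quad H^2E^2=-6,\quad HE^3=-c_1(N)\cdot H=-6,\quad E^4=-(c_1^2-c_2)=-4.$$

**Step 2: the volume for $t\le2$.** The ideal of $\Sigma$ is generated by sections of $H$, so $H-E$ is base point free. For $0\le t\le2$, $2H-tE=(2-t)H+t(H-E)$ is nef, so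
$$\operatorname{vol}(2H-tE)=288-144t^2+48t^3-4t^4=:\Phi(t),\qquad\Phi(2)=32,\quad\Phi'(2)=-128.$$

**Step 3: a bound for $t\ge2$.** The function $\operatorname{vol}^{1/4}$ is concave where it is positive. So for $t\ge2$ it lies below the left tangent at $t=2$. Its value there is $32^{1/4}$ and its slope $\frac14\cdot32^{-3/4}\cdot(-128)=-32^{1/4}$, so the tangent is $32^{1/4}(3-t)$. Hence $\operatorname{vol}(2H-tE)\le32(3-t)^4$ on $[2,3]$, and it vanishes for $t\ge3$.

**Step 4: integrate.** $\int_0^2\Phi\,dt=576-384+192-25.6=358.4$ and $\int_2^332(3-t)^4dt=6.4$, so $S(E)\le\frac{364.8}{288}=\frac{19}{15}$. $\square$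

**Proposition 18.** Every $G$-invariant divisorial $\nu$ with center $\Sigma$ satisfies $A_V(\nu)/S(\nu)\ge\frac{30}{19}$.

*Proof.* $G$ acts on $\tilde V$, and the center $\tilde Z\subset E$ of $\nu$ on $\tilde V$ is irreducible, $G$-invariant and dominates $\Sigma$. If $\tilde Z=E$, then $\nu$ is a multiple of $\operatorname{ord}_E$ and $A_V(\nu)/S(\nu)=2/S(E)\ge\frac{30}{19}$. Otherwise $\tilde Z$ is a surface.

**Step 1: $\tilde Z\to\Sigma$ has degree $3$.** Over the open orbit of $\Sigma$ all $T$-orbits in $E$ are $2$-dimensional. So $\tilde Z$ is the closure of the $T$-orbit of a point $q\in\mathbb P(N_p)$ with $p$ in the open orbit. The stabilizer of $p$ is $\mu_3$, so the degree is $|\mu_3q|\in\{1,3\}$. Since $\mu_3$ acts on $L_{1,p},L_{2,p}$ by different characters, degree $1$ means $\tilde Z=\mathbb P(L_1)$ or $\mathbb P(L_2)$. But $w$ exchanges these two, so neither is $G$-invariant.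

**Step 2: orders along $\tilde Z$.** A nonzero section of $(2mH-jE)|_E$ has degree $j$ on the fibers of $E\to\Sigma$. A general fiber is not contained in its zero set and meets $\tilde Z$ in $3$ points, so its order along $\tilde Z$ is at most $j/3$. Therefore
$$S_m(W;\tilde Z)\le\frac1{mN_m}\sum_j\frac j3\dim W_{m,j}=\frac13S_m(E),\qquad\limsup_mS_m(W;\tilde Z)\le\frac{19}{45}.$$
Lemma 10 with $Y=E$ gives $A_V(\nu)/S(\nu)\ge\min\{\frac{30}{19},\frac{45}{19}\}=\frac{30}{19}$. $\square$

## 10. Proof of Theorems A and B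

Let $V\not\cong V^{\mathrm a}_{18}$. By Section 4, $V=V_h$ with $h$ diagonal and $h_i$ pairwise distinct, and $G=T\rtimes\langle w\rangle$ acts, with $w$ acting on $T$ by inversion. Let $E$ be a $G$-invariant prime divisor over $V$. Its center on $V$ is irreducible and $G$-invariant. By Lemma 6 it is not a point or a curve, so it is a surface or a divisor.

* If it is a divisor in $|rH|$, the ratio $A_V(E)/S(E)$ is $\frac{5r}2\ge\frac52$ by (1).
* If it is a surface $Z\ne\Sigma$, then Proposition 9 puts $Z$ in case (B) or (C), and the ratio is $\ge\frac{15}{14}$ by Proposition 15.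
* If it is $\Sigma$, the ratio is $\ge\frac{30}{19}$ by Proposition 18.

The smallest bound is $\frac{15}{14}$. This proves Theorem B. Hence $\beta(E)>0$ for all $G$-invariant $E$. The group $G$ is reductive, so $V$ is K-polystable by (Z), and KE by (YTD). With Proposition 1 this proves Theorem A: exactly the $V_{18}\not\cong V^{\mathrm a}_{18}$ are KE, that is, $V^{\mathrm s}_{18}$ and all $V_{18}$ with $\operatorname{Aut}^0\cong\mathbb G_{\mathrm m}^2$. $\blacksquare$

## 11. The degeneration of $V^{\mathrm a}_{18}$ and the proof of Theorem C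

Besides the above we use: openness of K-semistability in families (Xu; Blum–Liu–Xu); uniform K-stability implies that $\operatorname{Aut}$ is finite; the greatest Ricci lower bound is $\min(1,\delta)$ (Berman–Boucksom–Jonsson; Cheltsov–Rubinstein–Zhang).

**Step 1: a smooth family joining $V^{\mathrm a}_{18}$ to a fourfold of type (ii).** Let $\gamma$ be a short root, say $\gamma=\pm\varepsilon_3$, and $0\ne h_s\in\ker\gamma\subset\mathfrak t$. By Section 4, $V_{h_s+ce_\gamma}\cong V^{\mathrm a}_{18}$ is smooth for every $c\ne0$. We check with (3) that $V_{h_s}$ is smooth. If $x\in\hat\Omega$ commutes with $h_s$, then $x\in\mathfrak t\oplus\mathfrak g_\gamma\oplus\mathfrak g_{-\gamma}$, so $x=(X,v_3e_3,\varphi_3e_3^*)$ with $X$ diagonal. (R1) gives $v_3\varphi_3=0$, so $X^2=0$ by (R3) and $X=0$. Then (R4) gives $v=0$ and (R5) gives $\varphi=0$, so $x=0$. So $c\mapsto V_{h_s+ce_\gamma}$ is a smooth family over $\mathbb A^1$ with fiber of type (ii) at $c=0$.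

In fact $V_{h_s}\cong V^{\mathrm s}_{18}$. The connected centralizer of $h_s$, of dimension $4$, acts on $V_{h_s}$. Its derived group has Lie algebra $\langle e_\gamma,e_{-\gamma},[e_\gamma,e_{-\gamma}]\rangle$. If the image were abelian, this group would act trivially on $V_{h_s}$, hence by scalars on the span $h_s^\perp$; but $\operatorname{ad}e_\gamma$ is nilpotent and nonzero there. So the image is non-abelian, and (F1)–(F3) leave only $V^{\mathrm s}_{18}$.

**Step 2: semistability.** By Section 10, $V_{h_s}$ is K-polystable, in particular K-semistable. By openness $V_{h_s+ce_\gamma}$ is K-semistable for some $c\ne0$, so $V^{\mathrm a}_{18}$ is K-semistable. It is not K-polystable, since by (YTD) it would be KE, contrary to Proposition 1. So it is strictly K-semistable. Together with Section 10, every $V_{18}$ is K-semistable, i.e. $\delta(V_{18})\ge1$. Since $\operatorname{Aut}(V_{18})$ is infinite, no $V_{18}$ is uniformly K-stable, so $\delta(V_{18})=1$. Hence the greatest Ricci lower bound is $\min(1,\delta)=1$, also for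 $V^{\mathrm a}_{18}$.

**Step 3: the equivalences.** Let $V_h$ be smooth. By Theorem A, $V_h$ is KE iff $V_h\not\cong V^{\mathrm a}_{18}$. By (F1)–(F3), $V_h\not\cong V^{\mathrm a}_{18}$ iff $\operatorname{Aut}^0(V_h)$ is reductive. By Section 4, $V_h\not\cong V^{\mathrm a}_{18}$ iff $h$ is of type (i) or (ii), that is, iff $h$ is semisimple. Finally, $[h]$ is GIT-polystable iff $h\ne0$ and $\operatorname{G}_2\cdot h$ is closed, and by the classical description of closed adjoint orbits this holds iff $h\neq0$ is semisimple. $\blacksquare$
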